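# Maximal $\infty$-eigenfunctions and the limits of $p$-eigenfunctions: ball against cylinder

## 1. The guess: $p\to\infty$ selects the maximal $\infty$-eigenfunction

Let $\Omega\subset\mathbb R^n$ be a domain (connected, bounded, open) with smooth boundary. For $1<p<\infty$ put $\Delta_pu=\operatorname{div}(|\nabla u|^{p-2}\nabla u)$ and
$$
\lambda_p(\Omega)=\lambda_{1,p}(\Omega)=\min\Big\{\frac{\int_\Omega|\nabla u|^p}{\int_\Omega|u|^p}:\ u\in W^{1,p}_0(\Omega)\setminus\{0\}\Big\}.
$$
The positive minimizer $u_p$ with $\|u_p\|_{L^p(\Omega)}=1$ is the first eigenfunction. It solves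
$$
-\Delta_pu=\lambda_p(\Omega)|u|^{p-2}u\ \text{ in }\Omega,\qquad u=0\ \text{ on }\partial\Omega. \tag{1}
$$
When $p\to\infty$ the limit problem is
$$
\min\{-\Delta_\infty v,\ |\nabla v|-\Lambda v\}=0\ \text{ in }\Omega,\qquad v=0\ \text{ on }\partial\Omega, \tag{2}
$$
with $\Delta_\infty v=\langle D^2v\,\nabla v,\nabla v\rangle$. Here and throughout,
$$
R=\max_{z\in\Omega}\operatorname{dist}(z,\partial\Omega),\qquad \Lambda=\lambda_{1,\infty}(\Omega)=\frac1R,\qquad M=\{z\in\Omega:\operatorname{dist}(z,\partial\Omega)=R\}.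
$$
Thus $R$ is the inradius and $M$ is the set of deepest points.

We use the following known facts freely.

* **Fact A.** $\lambda_p(\Omega)^{1/p}\to\Lambda$ as $p\to\infty$. Every sequence $p_j\to\infty$ has a subsequence along which $u_{p_j}$ converges uniformly in $\overline\Omega$ to a positive viscosity solution $u_\infty$ of (2) with $\|u_\infty\|_{L^\infty(\Omega)}=1$.
* **Fact B.** There is a viscosity solution $\widehat v\in W^{1,\infty}_0(\Omega)\cap C(\overline\Omega)$ of (2) with $\|\widehat v\|_{L^\infty(\Omega)}=1$ that lies above every solution of (2) of norm $1$. It is called the maximal solution.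
* **Fact C.** $\widehat v$ can be obtained as the uniform limit, as $\ell\nearrow1$, of solutions $v_\ell$ with $\|v_\ell\|_{L^\infty(\Omega)}=1$ of $\min\{-\Delta_\infty v_\ell,\ |\nabla v_\ell|-\Lambda v_\ell^{\ell}\}=0$ in $\Omega$, $v_\ell=0$ on $\partial\Omega$.

A priori the limit in Fact A may depend on the subsequence. Moreover (2) may have several normalized solutions that are not proportional, so there is a real question of which of them the $u_p$ select. The natural guess is the distinguished one: the whole family $u_p$ converges to $\widehat v$, uniformly in $\overline\Omega$. This is a conjecture in da Silva, Rossi and Salort, "Maximal solutions for the Infinity-eigenvalue problem", arXiv:1704.01875 (2017). We are asked to prove or disprove it for every such $\Omega$.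

**Definition (viscosity solution).** A $C^2$ function $\varphi$ touches $v$ from below at $z_0$ if $\varphi(z_0)=v(z_0)$ and $\varphi\le v$ near $z_0$; from above is analogous. A continuous $v$ is a supersolution of (2) if $\min\{-\Delta_\infty\varphi(z_0),\,|\nabla\varphi(z_0)|-\Lambda v(z_0)\}\ge0$ whenever $\varphi$ touches $v$ from below at $z_0\in\Omega$. It is a subsolution if the same minimum is $\le0$ whenever $\varphi$ touches $v$ from above. A *solution of (2)* will always mean a nonnegative $v\in C(\overline\Omega)$ that is both and vanishes on $\partial\Omega$. Each supersolution of (2) is in particular a supersolution of $-\Delta_\infty v\ge0$.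

For radial functions $f(z)=h(|z-a|)$ with $z\ne a$ and $e=(z-a)/|z-a|$ we have $\nabla f=h'e$ and $D^2f=h''\,e\otimes e+\frac{h'}{|z-a|}(I-e\otimes e)$, so
$$
\Delta_\infty f=h''\,(h')^2. \tag{3}
$$

**Example (the cone).** On $\Omega=B_R(0)$ let $v(z)=1-|z|/R$, so $\Lambda=1/R$. At $z\ne0$, $v$ is smooth, $\Delta_\infty v=0$ by (3), and $|\nabla v|-\Lambda v=\Lambda|z|/R\ge0$; the minimum is $0$. A test function touching at $z$ has the same gradient as $v$ and an ordered Hessian, so both conditions hold there. At $z=0$, a $\varphi$ touching from below with gradient $P$ would satisfy $P\cdot\theta\le-\Lambda$ for all unit $\theta$. This is impossible, as one sees by using $\theta$ and $-\theta$, so there is nothing to check. If $\varphi$ touches from above, then $P\cdot\theta\ge-\Lambda$ for all $\theta$, so $|P|\le\Lambda=\Lambda v(0)$ and the minimum is $\le0$. Hence the cone solves (2).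

## 2. Testing the guess on balls, intervals and annuli

Two tools are needed: an upper bound for every solution, and a barrier from below.

**Lemma 1.** If $v$ solves (2) and $\|v\|_\infty=1$, then $v\le\Lambda\operatorname{dist}(\cdot,\partial\Omega)$. In particular $\{v=1\}\subset M$.

*Proof.* Let $b\in\partial\Omega$, $\tau>0$, and $h(r)=(1+\tau)\Lambda r-\kappa r^2$ with $\kappa>0$ so small that $h'>\Lambda$ on $[0,\operatorname{diam}\Omega]$. Then $h\ge0$ there, so $v=0\le h(|z-b|)$ on $\partial\Omega$. Suppose $v-h(|\cdot-b|)$ had a positive maximum. It would be attained at some $z_0\in\Omega$, and $\varphi(z)=h(|z-b|)+\text{const}$, smooth near $z_0\ne b$, would touch $v$ from above at $z_0$. By (3), $-\Delta_\infty\varphi=2\kappa (h')^2>0$, and $|\nabla\varphi(z_0)|=h'>\Lambda\ge\Lambda v(z_0)$. Both entries of the minimum are positive, which contradicts the subsolution property. So $v(z)\le h(|z-b|)$. Let $\kappa\to0$, then $\tau\to0$, and minimize over $b\in\partial\Omega$. If $v(z)=1$, then $\operatorname{dist}(z,\partial\Omega)\ge1/\Lambda=R$,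 so $z\in M$. $\square$

**Lemma 2.** (i) *(Barrier.)* Let $U$ be bounded and open, $v\in C(\overline U)$ a viscosity supersolution of $-\Delta_\infty v\ge0$ in $U$, and $f\in C^2(U)\cap C(\overline U)$ with $\Delta_\infty f>0$ in $U$ and $f\le v$ on $\partial U$. Then $f\le v$ in $U$. (ii) *(Positivity.)* Let $v\ge0$, $v\not\equiv0$, be continuous in a connected open set and a viscosity supersolution of $-\Delta_\infty v\ge0$. Then $v>0$.

*Proof.* (i) Otherwise $v-f$ has a negative minimum at some $z_0\in U$. Then $f+(v-f)(z_0)$ touches $v$ from below at $z_0$, so $-\Delta_\infty f(z_0)\ge0$, a contradiction.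

(ii) Let $v(z_1)>0$ and let $\overline{B_r(z_1)}$ lie in the set. By continuity $v\ge m>0$ on $\overline{B_s(z_1)}$ for some $0<s<r$. On the annulus $s<|z-z_1|<r$ take
$$
f(z)=m\,\frac{e^{-|z-z_1|}-e^{-r}}{e^{-s}-e^{-r}}.
$$
By (3), $\Delta_\infty f>0$. On the inner sphere $f=m\le v$, and on the outer sphere $f=0\le v$. By (i), $v\ge f>0$ in the annulus, so $v>0$ in $B_r(z_1)$. Hence $\{v>0\}$ is open. It is also relatively closed: if points with $v>0$ converge to a point $z_0$ of the set, then one of them, $z_1$, is so close to $z_0$ that some $\overline{B_r(z_1)}$ lies in the set and $z_0\in B_r(z_1)$. By connectedness $v>0$ everywhere. $\square$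

**Balls and intervals.** Let $\Omega=B_R(0)$ and let $v$ be a solution of (2) with $\|v\|_\infty=1$. Lemma 1 gives $v\le1-|z|/R$. The maximum $1$ is attained, and it can only be attained at $0$, so $v(0)=1$. For $k>0$ let
$$
h_k(r)=\frac{e^{-kr}-e^{-kR}}{1-e^{-kR}},\qquad h_k(0)=1,\quad h_k(R)=0 .
$$
By (3), $\Delta_\infty h_k(|z|)>0$ in $U=B_R\setminus\{0\}$, and $h_k(|z|)=v$ on $\partial U=\partial B_R\cup\{0\}$. Lemma 2(i) gives $v\ge h_k(|z|)$, and $k\to0$ gives $v\ge1-|z|/R$. So the cone is the only normalized solution; in particular $\widehat v$ is the cone. If $u_p\not\to\widehat v$ uniformly, some sequence $u_{p_j}$ would stay at a positive distance from $\widehat v$. By Fact A a subsequence converges to a normalized solution, which is $\widehat v$, a contradiction. The guess is correct on balls, and hence for $n=1$, where every domain is an interval.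

**Annuli.** Let $n\ge2$, $\Omega=\{a<|z|<b\}$ and $c=\frac{a+b}2$. Now $M$ is the whole sphere $|z|=c$, and $R=\frac{b-a}2$. Each $u_p$ is radial, because a rotated $u_p$ is again the positive normalized first eigenfunction. So a limit $u_\infty$ is radial, it equals $1$ somewhere, and by Lemma 1 it equals $1$ only on $M$; therefore $u_\infty=1$ on all of $M$. In $a<|z|<c$ use the barrier $(e^{k(|z|-a)}-1)/(e^{k(c-a)}-1)$, and in $c<|z|<b$ the barrier $(e^{-k|z|}-e^{-kb})/(e^{-kc}-e^{-kb})$. Both have $\Delta_\infty>0$ by (3) and agree with $u_\infty$ on the boundaries of their shells. With Lemma 2(i) and $k\to0$ we get $u_\infty\ge\Lambda\operatorname{dist}(\cdot,\partial\Omega)$, so equality holds by Lemma 1. By Fact B and Lemma 1, $u_\infty\le\widehat v\le\Lambda\operatorname{dist}(\cdot,\partial\Omega)$. So $\widehat v=u_\infty$ for every limit, and the guess holds again.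

In both tests the argument turned on one point: $u_\infty=1$ on *every* deepest point. On the ball there was only one deepest point, and on the annulus symmetry made them all equivalent. What happens if the deepest points lie in regions of different shape?

## 3. What $p$-th roots do not see: $p^n$ against $p^{n-1}$

To prove the guess one would want $u_p$ to be close to $1$ near every $x^*\in M$, and the natural tool is minimality. The cone $w=(1-\Lambda|z-x^*|)_+$ is a competitor. Since
$$
\int_{B_1}(1-|z|)^p\,dz=n\omega_n\int_0^1r^{n-1}(1-r)^p\,dr=\omega_n\,\frac{n!\,\Gamma(p+1)}{\Gamma(p+n+1)},\qquad\omega_m=|B_1^m|,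
$$
its Rayleigh quotient is
$$
\Lambda^p\,\frac{\Gamma(p+n+1)}{n!\,\Gamma(p+1)}=\Lambda^p\,\frac{(p+1)\cdots(p+n)}{n!}.
$$
Its $p$-th root tends to $\Lambda$, the optimal value. On the scale of $p$-th roots, then, the cone at *any* deepest point is asymptotically optimal.

The approach breaks exactly when one tries to return from this statement to $u_p$. Minimality compares the quotients themselves, and $p$-th roots erase polynomial factors in $p$. Those factors depend on the shape. In the plane, with $\Lambda=1$, the cone on the unit disk has quotient $\frac{(p+1)(p+2)}2$. On the rectangle $\{4<x<8,\ |y|<1\}$ the function $\min\{1-|y|,x-4,8-x\}$ has gradient of length at most $1$ and is $1-|y|$ for $5\le x\le7$, so its quotient is at most $8\big/\big(2\cdot\frac2{p+1}\big)=2(p+1)$. The rectangle has a whole segment of deepest points and gains a factor $p$.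

If the two pieces were disjoint, this would settle everything. Let $E=B\cup Q$ be a disjoint union with $\lambda_p(Q)<\lambda_p(B)$. Then
$$
\int_E|\nabla u|^p\ge\lambda_p(B)\int_B|u|^p+\lambda_p(Q)\int_Q|u|^p\ge\lambda_p(Q)\int_E|u|^p,
$$
and the second inequality is strict unless $u=0$ on $B$. Every minimizer vanishes on $B$. Our domain must be connected, so we join the unit ball to a cylinder of radius $1$ by a tube of radius $\varepsilon$. Then $u_p>0$ in the ball, and we must show that it is nevertheless small there. The results are as follows.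

**Theorem 1 (disproof, $n\ge2$).** There are constants $C_n<\infty$ and, for every $\varepsilon\in(0,1/8]$, a smooth bounded domain $\Omega=\Omega^\varepsilon\subset\mathbb R^n$ with $\lambda_{1,\infty}(\Omega)=1$, $0\in\Omega$, such that $\widehat v(0)=1$ but every uniform subsequential limit $u_\infty$ of $u_p$ satisfies $u_\infty(0)\le C_n\varepsilon$. Hence
$$
\liminf_{p\to\infty}\|u_p-\widehat v\|_{L^\infty(\Omega)}\ge1-C_n\varepsilon,
$$
and for $\varepsilon<1/C_n$ no subsequence of $u_p$ converges to $\widehat v$.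

**Theorem 2 (complements).**

1. For every domain and every limit, $\|\widehat v-u_\infty\|_\infty<1$. For $n\ge2$ the supremum of $\|\widehat v-u_\infty\|_\infty$ over all smooth domains and limits equals $1$.
2. For every smooth domain, $\widehat v\ge\max_{x^*\in M}(1-\Lambda|z-x^*|)_+$ and $\{\widehat v=1\}=M$. So a necessary condition for the conjecture to hold on $\Omega$ is $u_p\to1$ at every point of $M$. This fails in Theorem 1.
3. If $\Omega$ is a ball, in particular if $n=1$, then (2) has exactly one solution of norm $1$, and the conjecture holds.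

So the conjecture is false for every $n\ge2$, true for balls, and hence always true for $n=1$. Part 3 of Theorem 2 was proved in Section 2.

## 4. The domain: a unit ball, a tube of radius $\varepsilon$, a cylinder of radius $1$

From here $n\ge2$; write $z=(x,y)\in\mathbb R\times\mathbb R^{n-1}$ and $B_r=B_r(0)$. Fix $\varepsilon\in(0,\frac18]$.

**Step 1: the profile.** We need one smooth function $g$ such that $\{|y|^2<g(x)\}$ is the three-part domain. Let $\chi\in C^\infty(\mathbb R)$ be nondecreasing with $\chi(s)\ge s_+$, $\chi(s)=s$ for $s\ge\varepsilon^2$, and $\chi(s)=0$ for $s\le-\varepsilon^2$. (Mollify $s_+$ with an even kernel supported in $[-\varepsilon^2,\varepsilon^2]$; convexity gives $\chi\ge s_+$.) Choose $g\in C^\infty(\mathbb R)$ with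

* $g(x)=1-x^2$ for $x\le\frac12$;
* $g(x)=\varepsilon^2+\chi(1-x^2-\varepsilon^2)$ for $\frac12\le x\le2$;
* $g$ nondecreasing on $[2,4]$, $g=1$ on $[4,8]$, $0<g\le1$ on $[8,9)$, $g(9)=0>g'(9)$, $g<0$ on $(9,\infty)$.

The first two formulas match smoothly: near $x=\frac12$ we have $1-x^2-\varepsilon^2>\varepsilon^2$, so the second one reads $1-x^2$. On $[1,2]$ the argument of $\chi$ is at most $-\varepsilon^2$, so $g=\varepsilon^2$ there. Set
$$
\Omega=\Omega^\varepsilon=\{(x,y):|y|^2<g(x)\}.
$$
Since $g>0$ exactly on $(-1,9)$ and every slice is a ball in $y$ centered at $0$, $\Omega$ is bounded and connected. The gradient of $|y|^2-g(x)$ is $(-g',2y)$. On $\{|y|^2=g(x)\}$ it vanishes nowhere: either $y\ne0$, or $x\in\{-1,9\}$ and $g'(x)\ne0$. So $\partial\Omega=\{|y|^2=g(x)\}$ is smooth.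

**Step 2: inradius.** We check that the ball and the cylinder are equally deep. Because $\chi$ is nondecreasing and $\chi(\varepsilon^2)=\varepsilon^2$, we have $\chi(s)\le\max\{s,\varepsilon^2\}$. Together with $\chi(s)\ge s$ this gives
$$
1-x^2\le g(x)\le\max\{1-x^2,2\varepsilon^2\}\le\max\{1-x^2,\tfrac1{16}\}\quad(-1\le x\le2),\qquad g\le1. \tag{4}
$$
So $B_1\subset\Omega$. If $B_\rho(x_0,y_0)\subset\Omega$, the slice $x=x_0$ gives $|y_0|+\rho\le\sqrt{g(x_0)}\le1$. Hence $R=1$, $\Lambda=\lambda_{1,\infty}(\Omega)=1$, and $0\in M$.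

**Step 3: the cylinder makes $\lambda_p(\Omega)$ small.** The set $Q=\{4<x<8,\ |y|<1\}$ lies in $\Omega$. Test with $w=\min\{1-|y|,x-4,8-x\}_+$. Then $\int|\nabla w|^p\le|Q|=4\omega_{n-1}$. For $5\le x\le7$ we have $w=1-|y|$, so
$$
\int w^p\ge2\int_{|y|<1}(1-|y|)^p\,dy=2(n-1)\omega_{n-1}\int_0^1r^{n-2}(1-r)^p\,dr=2\omega_{n-1}\frac{\Gamma(n)\Gamma(p+1)}{\Gamma(p+n)} .
$$
Since $\Gamma(p+n)/\Gamma(p+1)=(p+1)\cdots(p+n-1)\le(2p)^{n-1}$ for $p\ge n$,
$$
\lambda_p(\Omega)\le\frac{2\,\Gamma(p+n)}{\Gamma(n)\Gamma(p+1)}\le C_n'\,p^{n-1}\qquad(p\ge n). \tag{5}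
$$

**Step 4: cutting the tube.** We isolate the part of $\Omega$ in which $u_p$ should be small. Let
$$
D=\Omega\cap\{x<\tfrac32\},\qquad S=\{\tfrac32\}\times\{|y|\le\varepsilon\}.
$$
Since $\overline\Omega=\{|y|^2\le g\}$ and $g(\frac32)=\varepsilon^2$, we have $\partial D\subset\partial\Omega\cup S$. By (4), and because $g=1-x^2$ for $x\le\frac12$,
$$
\overline D\subset\overline{B_1}\cup\{0\le x\le\tfrac32,\ |y|\le\tfrac14\}. \tag{6}
$$

## 5. Comparison with an eigenfunction of larger eigenvalue

On $D$ the function $u=u_p$ solves $-\Delta_pu=\lambda u^{p-1}$ with $\lambda=\lambda_p(\Omega)$, it vanishes on $\partial\Omega\cap\partial D$, and its values on $S$ are the only boundary data that feed it. We want to conclude $u_p(0)\le C\max_Su_p$. For equations with a zero-order term of this sign, comparison is not automatic: the eigenfunction itself vanishes on the boundary without vanishing inside. It becomes valid when one compares with a positive function of *larger* eigenvalue.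

**Lemma 3 (comparison).** Let $D$ be bounded and open, $u,v\in W^{1,p}(D)\cap C(\overline D)$, $u\ge0$, $\min_{\overline D}v>0$, with $-\Delta_pu=\lambda u^{p-1}$ and $-\Delta_pv=\mu v^{p-1}$ weakly in $D$, $\mu>\lambda$, and $u\le v$ on $\partial D$. Then $u\le v$ in $D$.

*Proof.* **Step 1: Picone's inequality.** This is the pointwise inequality that compares two eigenvalue equations (Allegretto–Huang, Nonlinear Anal. 1998): for $f\ge0$, $g>0$,
$$
|\nabla f|^p\ge|\nabla g|^{p-2}\nabla g\cdot\nabla\Big(\frac{f^p}{g^{p-1}}\Big). \tag{7}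
$$
Indeed, with $a=\frac fg|\nabla g|$ the right side is
$$
p\Big(\frac fg\Big)^{p-1}|\nabla g|^{p-2}\nabla g\cdot\nabla f-(p-1)a^p\le p\,a^{p-1}|\nabla f|-(p-1)a^p\le|\nabla f|^p
$$
by Young's inequality $p\,a^{p-1}b\le(p-1)a^p+b^p$.

**Step 2: admissible test functions.** We choose two functions that turn both zero-order terms into the same integrand:
$$
\psi_1=\frac{(u^p-v^p)_+}{u^{p-1}}\ (\text{set to }0\text{ where }u\le v),\qquad\psi_2=\frac{(u^p-v^p)_+}{v^{p-1}} .
$$
Let $c=\min_{\overline D}v>0$. Where $\psi_1\ne0$ we have $u>v\ge c$. So $\psi_1$ and $\psi_2$ are Lipschitz functions of $(u,v)$ on the bounded range of $(u,v)$, and they belong to $W^{1,p}(D)\cap C(\overline D)$. They vanish on $\partial D$. Such a function $\psi\ge0$ lies in $W^{1,p}_0(D)$, because $(\psi-\delta)_+$ has compact support in $D$ and tends to $\psi$ in $W^{1,p}$ as $\delta\to0$.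

**Step 3: testing.** On $\{u>v\}$, $\psi_1=u-v^p/u^{p-1}$ and $\psi_2=u^p/v^{p-1}-v$. Using (7) with $(f,g)=(v,u)$ and then with $(f,g)=(u,v)$, a.e. on $\{u>v\}$,
$$
|\nabla u|^{p-2}\nabla u\cdot\nabla\psi_1\ge|\nabla u|^p-|\nabla v|^p\ge|\nabla v|^{p-2}\nabla v\cdot\nabla\psi_2 .
$$
Elsewhere $\nabla\psi_1=\nabla\psi_2=0$ a.e. Integrating and using the two equations,
$$
\lambda\int_D(u^p-v^p)_+=\lambda\int_Du^{p-1}\psi_1\ge\mu\int_Dv^{p-1}\psi_2=\mu\int_D(u^p-v^p)_+ .
$$
Since $\mu>\lambda$, the integral is $0$, so $u\le v$. $\square$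

To use this lemma on our $D$ we need a function $V$ that (i) is positive on $\overline D$, (ii) has an eigenvalue larger than $\lambda_p(\Omega)$, and (iii) satisfies $V(0)\le C\min_SV$ with $C$ independent of $p$ and $\varepsilon$. Requirement (iii) forbids using $D$ itself, whose tube becomes thin with $\varepsilon$. It also forbids the ball alone, which does not reach $S$. We therefore use a ball with a tube of *fixed* width attached:
$$
T=\{0\le x<2,\ |y|<\tfrac14\},\qquad G=B_1\cup T .
$$
$G$ is open (points of $T$ with $x=0$ lie in $B_1$), bounded, independent of $\varepsilon$, and star-shaped about $0$, since both pieces are convex and contain $0$. What must be verified is that the tube, which is longer than before but still shallow, does not spoil the growth $p^n$ of the eigenvalue.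

## 6. The ball with a fixed tube: $\lambda_p(G)\ge c_0p^n$

**Lemma 4.** There is $c_0=c_0(n)>0$ with $\lambda_p(G)\ge c_0p^n$ for all $p\ge2n$.

*Proof.* Let $w\in C_c^\infty(G)$, extended by $0$.

**Step 1: a pointwise bound from exit rays.** We bound $w(z)$ by integrating along rays that leave $G$ soon. Let $z\in G$, let $\Theta\subset S^{n-1}$ be measurable, and suppose that for each $\theta\in\Theta$ there is $r\in(0,\rho]$ with $z+r\theta\notin G$. Then $w(z)=-\int_0^r\partial_s w(z+s\theta)\,ds$. Hölder's inequality with the weights $s^{\pm(n-1)/p}$ gives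
$$
|w(z)|^p\le\Big(\int_0^\rho s^{-\frac{n-1}{p-1}}ds\Big)^{p-1}\int_0^\rho|\nabla w(z+s\theta)|^ps^{n-1}ds .
$$
The first factor equals $\big(\frac{p-1}{p-n}\big)^{p-1}\rho^{p-n}$. Since $\frac{p-1}{p-n}=1+\frac{n-1}{p-n}$ and $\frac{p-1}{p-n}\le2$ for $p\ge2n$,
$$
\Big(\frac{p-1}{p-n}\Big)^{p-1}\le e^{(n-1)(p-1)/(p-n)}\le e^{2(n-1)}=:A .
$$
Integrating over $\theta\in\Theta$, in polar coordinates about $z$,
$$
|w(z)|^p\,|\Theta|\le A\,\rho^{p-n}\,\|\nabla w\|_p^p. \tag{8}
$$
A fixed fraction of directions with exit distance $\rho<1$ thus gives an exponentially small factor.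

**Step 2: points with $|z|\le\frac18$.** Near the deepest point we show that a fixed fraction of directions leave $G$ within distance $1-|z|/2$. Write $z=s\zeta$, $|\zeta|=1$ (any $\zeta$ if $z=0$), and let
$$
\Theta=\{\theta\in S^{n-1}:\ \theta\cdot\zeta\ge\tfrac12,\ \theta_x\le\tfrac{\sqrt3}2\},
$$
where $\theta=(\theta_x,\theta_y)$. These are directions that point outward and avoid the tube. By rotation invariance $|\Theta|\ge c_1:=|\{\theta_x\ge\frac12\}|-|\{\theta_x>\frac{\sqrt3}2\}|>0$. For $\theta\in\Theta$ put $c=\theta\cdot\zeta$. The ray leaves $B_1$ at $q=z+r\theta$, $|q|=1$, with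
$$
r=-sc+\sqrt{1-s^2+s^2c^2}\le1-sc\le1-\tfrac s2,\qquad r\ge1-s .
$$
Hence $|q-\theta|=|z+(r-1)\theta|\le s+(1-r)\le2s\le\frac14$. Suppose $q\in T$. Then $|q_y|<\frac14$ and $q_x=\sqrt{1-|q_y|^2}>0.96$, so $|\theta_y|<\frac12$ and $\theta_x>0$. Therefore $\theta_x=\sqrt{1-|\theta_y|^2}>\frac{\sqrt3}2$, which $\Theta$ excludes. So $q\notin T$, and $|q|=1$ shows $q\notin B_1$; thus $q\notin G$. Now (8) with $\rho=1-\frac s2\le e^{-s/2}$ gives
$$
|w(z)|^p\le\frac A{c_1}\,e^{-(p-n)|z|/2}\,\|\nabla w\|_p^p\qquad(|z|\le\tfrac18). \tag{9}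
$$

**Step 3: points away from $0$ are uniformly shallower than $1$.** Let $N=\mathbb R^n\setminus\overline G$ and $Z=\overline G\setminus B_{1/8}$. First, $\operatorname{dist}(z,N)<1$ for every $z=(x,y)\in\overline G\setminus\{0\}$. Otherwise $B_1(z)\subset\overline G$. Choose a unit $\omega\in\mathbb R^{n-1}$ with $y=|y|\omega$. The points $(x,y+r\omega)$, $0\le r<1$, lie in $\overline G=\overline{B_1}\cup\{0\le x\le2,\ |y|\le\frac14\}$, so
$$
|y|+1\le\max\big\{\sqrt{(1-x^2)_+},\tfrac14\big\}.
$$
This forces $y=0$ and $x=0$, a contradiction.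

Since $\operatorname{dist}(\cdot,N)$ is continuous and $Z$ is compact, there is $\rho_0<1$ with $\operatorname{dist}(\cdot,N)<\rho_0$ on $Z$. For each $z\in Z$ pick $q_z\in N$ and $\kappa_z>0$ with $B_{\kappa_z}(q_z)\subset N$ and $|z-q_z|+2\kappa_z<\rho_0$. For $z'\in B_{\kappa_z}(z)$ we then have $|z'-q_z|+\kappa_z<\rho_0$. Cover $Z$ by finitely many of the balls $B_{\kappa_z}(z)$ and let $\kappa$ be the smallest of their radii. Each $z'\in Z$ has a ball $B_\kappa(q)\subset N$ with $|z'-q|+\kappa\le\rho_0<1$.

If $z'\in Z\cap G$, then $z'\notin B_\kappa(q)$, and the directions from $z'$ that meet $B_\kappa(q)$ form a cap of half-angle $\arcsin(\kappa/|z'-q|)\ge\kappa$. Its measure is at least some $c_2>0$, and along each of its directions one reaches $N$ within distance $\rho_0$. So (8) gives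
$$
|w|^p\le\frac A{c_2}\,\rho_0^{\,p-n}\,\|\nabla w\|_p^p\qquad\text{on }Z\cap G. \tag{10}
$$
The numbers $\rho_0,\kappa,c_2$ depend only on $G$, that is, on $n$.

**Step 4: integration.** We sum the two bounds. Since $p-n\ge\frac p2$, (9) and (10) give
$$
\int_G|w|^p\le C\Big(\int_{\mathbb R^n}e^{-p|z|/4}\,dz+\rho_0^{\,p/2}\Big)\|\nabla w\|_p^p\le C'p^{-n}\|\nabla w\|_p^p ,
$$
where the integral equals a constant times $p^{-n}$ and $\rho_0^{p/2}$ decays exponentially. By density of $C_c^\infty(G)$ in $W_0^{1,p}(G)$, $\lambda_p(G)\ge p^n/C'$. $\square$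

## 7. A Harnack inequality uniform in $p$ and the comparison function $V_p$

Requirement (iii) asks for a Harnack constant that does not blow up as $p\to\infty$. A logarithmic estimate followed by Morrey's inequality with a *fixed* exponent $2n$ provides it.

**Lemma 5 (Harnack, uniform in $p$).** There is $H=H(n)$ such that if $p\ge2n$, $E$ is open and bounded, $0\le V\in W^{1,p}(E)\cap C(E)$, $\int|\nabla V|^{p-2}\nabla V\cdot\nabla\varphi\ge0$ for all $0\le\varphi\in W_0^{1,p}(E)$, and $B_{2r}(\xi)\subset E$, then $V(z_1)\le H\,V(z_2)$ for $z_1,z_2\in B_r(\xi)$.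

*Proof.* **Step 1: a bound for $\nabla\log V$.** Let $\sigma>0$, $V_\sigma=V+\sigma$, and $\eta=\min\{1,(2-|z-\xi|/r)_+\}$. Then $\eta=1$ on $B_r(\xi)$, $\eta$ vanishes outside $B_{2r}(\xi)$, and $|\nabla\eta|\le1/r$. Since $V_\sigma\ge\sigma$, the function $\varphi=\eta^pV_\sigma^{1-p}\ge0$ is admissible: $V_\sigma^{1-p}$ is bounded with gradient $(1-p)V_\sigma^{-p}\nabla V\in L^p$, and replacing $\eta$ by $(\eta-\delta)_+$ gives compactly supported approximations. Testing,
$$
(p-1)\int\eta^p|\nabla\log V_\sigma|^p\le p\int\eta^{p-1}|\nabla\eta|\,|\nabla\log V_\sigma|^{p-1}\le p\Big(\int\eta^p|\nabla\log V_\sigma|^p\Big)^{\frac{p-1}p}\|\nabla\eta\|_p .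
$$
The integral on the left is finite because $|\nabla\log V_\sigma|\le|\nabla V|/\sigma$. Dividing, and using $\frac p{p-1}\le2$,
$$
\|\nabla\log V_\sigma\|_{L^p(B_r(\xi))}\le2r^{-1}|B_{2r}|^{1/p}.
$$

**Step 2: from gradient to oscillation.** We pass to the exponent $2n\le p$. By Hölder's inequality
$$
\|\nabla\log V_\sigma\|_{L^{2n}(B_r(\xi))}\le2r^{-1}|B_{2r}|^{\frac1p}|B_r|^{\frac1{2n}-\frac1p}=2\cdot2^{n/p}\,r^{-1}|B_r|^{\frac1{2n}}\le4\,\omega_n^{1/(2n)}\,r^{-1/2}.
$$
Morrey's inequality $\operatorname{osc}_{B_r(\xi)}f\le C_n^*\,r^{1/2}\|\nabla f\|_{L^{2n}(B_r(\xi))}$ gives $\operatorname{osc}_{B_r(\xi)}\log V_\sigma\le4\,C_n^*\,\omega_n^{1/(2n)}=:\log H$. So $V_\sigma(z_1)\le H\,V_\sigma(z_2)$. Let $\sigma\to0$. $\square$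

**The comparison function.** Let $p\ge2n$ and let $W_p\ge0$ be a minimizer for $\lambda_p(G)$. It exists because a minimizing sequence is bounded in $W_0^{1,p}(G)$, which embeds compactly in $L^p$, and the gradient norm is weakly lower semicontinuous; replace $W$ by $|W|$. It is continuous since $p>n$, and it weakly solves $-\Delta_pW_p=\lambda_p(G)W_p^{p-1}$. By Lemma 5 its zero set is open in $G$. The zero set is also relatively closed and is not all of the connected set $G$, so $W_p>0$ in $G$.

But $W_p$ vanishes on $\partial G$, which may meet $\overline D$, so we dilate slightly: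
$$
G_p=(1+\tfrac1p)G,\qquad V_p(z)=W_p\Big(\frac z{1+1/p}\Big),\qquad-\Delta_pV_p=\mu_pV_p^{p-1}\ \text{ in }G_p,
$$
$$
\mu_p=(1+\tfrac1p)^{-p}\lambda_p(G)\ge e^{-1}c_0\,p^n. \tag{11}
$$
The amount of dilation matters: a fixed factor $1+\delta$ would cost the exponentially small factor $(1+\delta)^{-p}$, while $1+\frac1p$ costs at most a factor $e$. Moreover $G_p=B_{1+1/p}\cup\{0\le x<2+\frac2p,\ |y|<\frac14(1+\frac1p)\}\supset\overline G$, so by (6)
$$
\overline D\subset\overline G\subset G_p. \tag{12}
$$
Hence $V_p$ is continuous and positive on the compact set $\overline D$.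

**Values at $0$ against values at the cut.** Let $z=(\frac32,y)$, $|y|\le\frac18$, and let $\xi$ lie on the segment $[0,z]$. Points $(x',y')$ of $B_{1/8}(\xi)$ satisfy $|y'|<\frac14$ and $-\frac18<x'<2$, and those with $x'<0$ lie in $B_1$. So $B_{1/8}(\xi)\subset G\subset G_p$. Since $|z|<1.51$ and $1.51/25<\frac1{16}$, we can go from $z$ to $0$ along the segment in at most $25$ steps of length less than $\frac1{16}$. Lemma 5 with $E=G_p$, $r=\frac1{16}$ at each step gives
$$
V_p(0)\le C_nV_p(z),\qquad C_n:=H^{25},\qquad z=(\tfrac32,y),\ |y|\le\tfrac18. \tag{13}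
$$

## 8. In the ball: $u_\infty(0)\le C_n\varepsilon$

**Step 1: comparison at finite $p$.** This is where the gap between $p^n$ and $p^{n-1}$ enters. By (5) and (11) there is $p_0\ge2n$ with $\mu_p>\lambda_p(\Omega)$ for $p\ge p_0$. For such $p$ let
$$
K=\frac{\max_Su_p}{\min_SV_p}>0 .
$$
The function $KV_p$ satisfies $-\Delta_p(KV_p)=\mu_p(KV_p)^{p-1}$ and is positive on $\overline D$. Recall that $\partial D\subset\partial\Omega\cup S$. On $\partial D\cap\partial\Omega$ we have $u_p=0\le KV_p$, and on $S$ we have $u_p\le KV_p$ by the choice of $K$. Lemma 3 with $\lambda=\lambda_p(\Omega)$ and $\mu=\mu_p$ gives $u_p\le KV_p$ in $D$. As $S\subset\{\frac32\}\times\{|y|\le\frac18\}$, (13) yields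
$$
u_p(0)\le\frac{V_p(0)}{\min_SV_p}\,\max_Su_p\le C_n\max_Su_p\qquad(p\ge p_0). \tag{14}
$$

**Step 2: the limit.** Now we use that the tube is thin. If $u_{p_j}\to u_\infty$ uniformly, then $u_\infty(0)\le C_n\max_Su_\infty$ by (14). Lemma 1 with $\Lambda=1$ gives $u_\infty\le\operatorname{dist}(\cdot,\partial\Omega)$, and $\operatorname{dist}(z,\partial\Omega)\le\varepsilon$ for $z\in S$, because $(\frac32,y')\in\partial\Omega$ when $|y'|=\varepsilon$. So
$$
u_\infty(0)\le C_n\varepsilon. \tag{15}
$$

Inequality (14) had to be proved before passing to the limit. Equation (2) alone cannot give (15), since the next section produces another normalized solution of (2) on the same $\Omega$ with value $1$ at $0$.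

## 9. Shaving the cylinder: $\widehat v(0)=1$

By Fact B it suffices to find a solution $v$ of (2) in $\Omega$ with $\|v\|_\infty=v(0)=1$. The idea is to make the cylinder slightly shallower, so that $0$ becomes the only deepest point, and then to let the perturbation tend to $0$.

**Step 1: the shaved domains.** We construct nearby domains with $M=\{0\}$. Let $\beta(x)=e^{-1/(x-2)}$ for $x>2$ and $\beta(x)=0$ for $x\le2$; this is smooth with $0\le\beta<1$. For $\eta\in(0,\frac12)$ let
$$
g_\eta=(1-\eta\beta)g,\qquad\Omega_\eta=\{|y|^2<g_\eta(x)\}\subset\Omega .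
$$
Since $1-\eta\beta>\frac12$, $g_\eta$ has the sign of $g$. Also $g_\eta'(9)=(1-\eta\beta(9))g'(9)<0$, and $g_\eta=g$ for $x\le2$. So, as in Section 4, $\Omega_\eta$ is a smooth bounded domain, $B_1\subset\Omega_\eta$, and its inradius is $1$. Suppose $B_1(x_0,y_0)\subset\Omega_\eta$. Then $|y_0|+1\le\sqrt{g_\eta(x_0)}$. If $2<x_0<9$, then $g_\eta(x_0)<1$, because $0<g\le1$ and $\beta>0$. If $-1<x_0\le2$ and $x_0\ne0$, then $g_\eta(x_0)\le\max\{1-x_0^2,\frac1{16}\}<1$ by (4). Both are impossible, so $x_0=0$ and then $y_0=0$. The distance function of $\Omega_\eta$ attains its maximum $1$ only at $0$.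

**Step 2: a normalized solution on $\Omega_\eta$ with uniform regularity.** Let $v_\eta$ be a uniform limit, along some sequence $p\to\infty$, of the $p$-eigenfunctions $u_p$ of $\Omega_\eta$ (Fact A). It solves (2) in $\Omega_\eta$ with eigenvalue $1$ and $\|v_\eta\|_\infty=1$. By Lemma 1 the value $1$ is attained only at deepest points, so $v_\eta(0)=1$. Next, $\|\nabla u_p\|_p=\lambda_p(\Omega_\eta)^{1/p}\to1$. For fixed $q$ and $p>q$, Hölder's inequality gives $\|\nabla u_p\|_q\le|\Omega_\eta|^{\frac1q-\frac1p}\|\nabla u_p\|_p$. By weak compactness $v_\eta\in W_0^{1,q}(\Omega_\eta)$ and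
$$
\|\nabla v_\eta\|_q\le\liminf_{p\to\infty}\|\nabla u_p\|_q\le|\Omega_\eta|^{1/q}.
$$
Letting $q\to\infty$ gives $\|\nabla v_\eta\|_\infty\le1$. The zero extension of $v_\eta$ is therefore $1$-Lipschitz on $\mathbb R^n$.

**Step 3: $\eta\to0$.** We return to $\Omega$. By Arzelà–Ascoli, $v_{\eta_i}\to v$ uniformly for some $\eta_i\to0$. The limit is Lipschitz, vanishes outside $\Omega$, and satisfies $0\le v\le1=v(0)$. Every compact subset of $\Omega$ lies in $\Omega_\eta$ for small $\eta$, since $g-|y|^2$ has a positive minimum on it and $|g_\eta-g|\le\eta$ on $[-1,9]$. Viscosity solutions are stable under locally uniform convergence (Crandall–Ishii–Lions, *User's guide*, §6). In our case the argument is this. If $\varphi$ touches $v$ from below at $z_0$, replace $\varphi$ by $\varphi-|z-z_0|^4$, which has the same derivatives up to second order at $z_0$ and touches strictly. Then $v_{\eta_i}-\varphi$ has local minima at points $z_i\to z_0$, so $\min\{-\Delta_\infty\varphi(z_i),\,|\nabla\varphi(z_i)|-v_{\eta_i}(z_i)\}\ge0$, and one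 lets $i\to\infty$. Touching from above is the same with signs reversed. So $v$ solves (2) in $\Omega$ with $\Lambda=1$, and $v>0$ by Lemma 2(ii). Hence
$$
1\ge\widehat v(0)\ge v(0)=1. \tag{16}
$$

**Proof of Theorem 1.** Let $\Omega=\Omega^\varepsilon$. By Section 4, $\lambda_{1,\infty}(\Omega)=1$ and $0\in\Omega$. The statements about $\widehat v(0)$ and $u_\infty(0)$ are (16) and (15). By Fact A, any sequence $p_j\to\infty$ has a subsequence with $u_{p_j}\to u_\infty$ uniformly, and along it
$$
\|u_{p_j}-\widehat v\|_\infty\to\|u_\infty-\widehat v\|_\infty\ge\widehat v(0)-u_\infty(0)\ge1-C_n\varepsilon .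
$$
Applied to a sequence that realizes the lower limit, this gives the stated liminf. If $\varepsilon<1/C_n$, the bound is positive and no subsequence of $u_p$ converges to $\widehat v$. $\blacksquare$

## 10. The maximal solution lies above every inscribed cone

We prove part 2 of Theorem 2. With Fact C it gives $\widehat v(0)=1$ a second time; the argument in Section 9 used only maximality.

Let $x^*\in M$, $B=B_R(x^*)\subset\Omega$, and $w(z)=1-\Lambda|z-x^*|$. Let $\ell\in(0,1)$, $v=v_\ell$ from Fact C, and $k=\frac1{1-\ell}>1$. The goal is $v_\ell\ge w$ on $B$.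

**Step 1: a change of unknown.** We take a power that makes the gradient term scale like a constant. By Lemma 2(ii), $v>0$ in $\Omega$. Put
$$
\zeta=v^{1-\ell},\qquad\omega=w^{1-\ell}\qquad\text{on }\overline B,\qquad\text{so that }v=\zeta^k,\ w=\omega^k .
$$
For smooth $\psi>0$ we have $\nabla\psi^k=k\psi^{k-1}\nabla\psi$ and $D^2\psi^k=k\psi^{k-1}D^2\psi+k(k-1)\psi^{k-2}\nabla\psi\otimes\nabla\psi$. Hence
$$
\Delta_\infty(\psi^k)=k^3\psi^{3(k-1)}\Big[\Delta_\infty\psi+(k-1)\frac{|\nabla\psi|^4}\psi\Big]. \tag{17}
$$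
Off $x^*$ and inside $B$, $w$ is positive with $\Delta_\infty w=0$ by (3), so (17) gives
$$
\Delta_\infty\omega=-(k-1)\frac{|\nabla\omega|^4}\omega. \tag{18}
$$

**Step 2: doubling variables.** Since $\zeta$ is only continuous and $\omega$ has a tip, we compare them at two nearby points. Suppose that for some $\tau>0$
$$
m:=\max_{\overline B}\big(\omega-(1+\tau)\zeta\big)>0 .
$$
Let $(x_N,y_N)$ maximize $\omega(x)-(1+\tau)\zeta(y)-\frac N2|x-y|^2$ over $\overline B\times\overline B$. The maximum is at least $m$ (take $x=y$), and $\omega,\zeta$ are bounded, so $N|x_N-y_N|^2$ is bounded and $|x_N-y_N|\to0$. At any accumulation point $\bar x$, continuity gives $\omega(\bar x)-(1+\tau)\zeta(\bar x)\ge m$, hence $=m$. Then $\omega(\bar x)\ge m>0$, so $\bar x\notin\partial B$, because $\omega=0$ on $\partial B$. Therefore $x_N,y_N\in B$ for large $N$. Fix such an $N$ and put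
$$
m_N:=\omega(x_N)-(1+\tau)\zeta(y_N)\ge m>0 .
$$

**Step 3: the case $x_N\ne x^*$.** Here we contradict $-\Delta_\infty v\ge0$. Let $h=x_N-y_N$. Comparing with the pairs $(y+h,y)$, for which the penalty is the same, we get for $y$ near $y_N$
$$
\zeta(y)\ge\psi(y):=\frac{\omega(y+h)-m_N}{1+\tau},\qquad\text{with equality at }y_N .
$$
Near $y_N$ the function $\psi$ is smooth, since $x_N\in B\setminus\{x^*\}$, and positive, since $\psi(y_N)=\zeta(y_N)>0$. So $\varphi=\psi^k$ touches $v=\zeta^k$ from below at $y_N$, and $-\Delta_\infty\varphi(y_N)\ge0$. But by (18) the bracket in (17) at $y_N$ equals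
$$
(1+\tau)^{-3}(k-1)|\nabla\omega(x_N)|^4\Big[\frac1{\omega(x_N)-m_N}-\frac1{\omega(x_N)}\Big]>0,
$$
because $0<\omega(x_N)-m_N<\omega(x_N)$ and $\nabla\omega(x_N)\ne0$. This is a contradiction.

**Step 4: the case $x_N=x^*$.** Here we contradict the gradient condition. Let $P=N(x^*-y_N)$. Maximality in $x$, after expanding $|x-y_N|^2$ about $x^*$, gives
$$
\omega(x)\le\omega(x^*)+P\cdot(x-x^*)+\tfrac N2|x-x^*|^2 .
$$
Also $\omega(x)=1-(1-\ell)\Lambda|x-x^*|+O(|x-x^*|^2)$. If $P\ne0$, put $x-x^*=-tP/|P|$, divide by $t$ and let $t\downarrow0$; the result, trivially true for $P=0$, is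
$$
|P|\le(1-\ell)\Lambda. \tag{19}
$$
Maximality in $y$ shows that
$$
\psi(y)=\frac{\text{const}-\frac N2|x^*-y|^2}{1+\tau}
$$
touches $\zeta$ from below at $y_N$ for a suitable constant, with $\psi(y_N)=\zeta(y_N)>0$ and $\nabla\psi(y_N)=P/(1+\tau)$. So $\varphi=\psi^k$ touches $v$ from below, and the supersolution property gives $|\nabla\varphi|\ge\Lambda\varphi^\ell$ at $y_N$, that is,
$$
k\,\psi^{k-1}|\nabla\psi|\ge\Lambda\,\psi^{k\ell},\qquad k\ell=k-1 .
$$
Hence $|\nabla\psi(y_N)|\ge\Lambda/k=(1-\ell)\Lambda$ and $|P|\ge(1+\tau)(1-\ell)\Lambda$, which contradicts (19).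

**Step 5: passing to the limit.** Both cases are impossible, so $(1+\tau)\zeta\ge\omega$ on $\overline B$ for every $\tau>0$. Thus $\zeta\ge\omega$, that is, $v_\ell\ge w$ on $B$. Letting $\ell\nearrow1$, $\widehat v\ge1-\Lambda|z-x^*|$ on $B_R(x^*)$. Outside this ball the positive part of the right side is $0$. Since $x^*\in M$ was arbitrary,
$$
\widehat v\ge\max_{x^*\in M}(1-\Lambda|z-x^*|)_+\quad\text{in }\Omega .
$$
In particular $\widehat v=1$ on $M$, and $\widehat v<1$ off $M$ by Lemma 1, so $\{\widehat v=1\}=M$. If $u_p\to\widehat v$ uniformly, then $u_p\to1$ at every point of $M$, which is the necessary condition. For the domains of Theorem 1 with $\varepsilon<1/C_n$ it fails at $0\in M$, by (15). $\blacksquare$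

## 11. The supremum of $\|\widehat v-u_\infty\|_\infty$ is $1$ and is never attained

It remains to prove part 1 of Theorem 2. For every domain and every limit, $0<u_\infty\le\widehat v\le1$ in $\Omega$ by Facts A and B, and both functions vanish on $\partial\Omega$. So $0\le\widehat v-u_\infty<1$ at each point of the compact set $\overline\Omega$. The continuous function $\widehat v-u_\infty$ attains its maximum there, hence $\|\widehat v-u_\infty\|_\infty<1$. For $n\ge2$, the domains $\Omega^\varepsilon$ satisfy $\|\widehat v-u_\infty\|_\infty\ge\widehat v(0)-u_\infty(0)\ge1-C_n\varepsilon$ with $C_n$ independent of $\varepsilon$. Letting $\varepsilon\to0$ shows that the supremum over smooth domains and limits equals $1$. $\blacksquare$
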